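# Elementary abelian groups of quasi-isometries of $\mathbb R^n$

## 1. Rescaled quasi-isometries

Take a map $f:\mathbb R^n\to\mathbb R^n$, a center $x\in\mathbb R^n$ and a scale $r>0$, and form
$$f^{(x,r)}(y)=\frac1r\bigl(f(x+ry)-x\bigr),\qquad y\in\mathbb R^n .$$
This is $f$ viewed from far away: the point $x$ becomes the origin and length $r$ becomes length $1$. Three features of the construction matter today.

* If $f$ distorts distances by a factor at most $\lambda$ up to an additive error $C$, then $f^{(x,r)}$ does so with the same $\lambda$ and additive error $C/r$. As $r\to\infty$ the additive error disappears.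
* Rescaling with fixed $(x,r)$ respects composition: $f^{(x,r)}\circ g^{(x,r)}=(f\circ g)^{(x,r)}$, as one sees by substituting. So maps that compose correctly up to a bounded error compose correctly in the limit.
* Displacements scale: $|f^{(x,r)}(y)-y|=\frac1r|f(z)-z|$ with $z=x+ry$.

What is it for? It turns a finite group of quasi-isometries, which is a group only up to bounded errors, into a finite group of honest homeomorphisms of $\mathbb R^n$. To such a group one can apply the topology of transformation groups. The freedom to choose the center and the scale will be essential.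

## 2. Finite subgroups of $\mathcal{QI}(\mathbb R^n)$: statements

**Definition.** Let $X$ be a metric space. A map $f:X\to X$ is a *quasi-isometry* if there are $\lambda\ge1$, $C\ge0$ such that
$$\tfrac1\lambda d(x,y)-C\le d(f(x),f(y))\le\lambda d(x,y)+C\quad\text{for all }x,y\in X,$$
and every point of $X$ lies within distance $C$ of $f(X)$. Two quasi-isometries $f,g$ are identified if $\sup_x d(f(x),g(x))<\infty$. The classes $[f]$ form a group $\mathcal{QI}(X)$ under composition.

Continuity is not required. On $\mathbb R$ the floor map $x\mapsto\lfloor x\rfloor$ is a quasi-isometry, and its class is trivial since it moves points by at most $1$. The class of $x\mapsto-x$ has order $2$. In general $[f]=1$ exactly when the *displacement* $|f(x)-x|$ is bounded.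

If $A\in \mathrm O(n)$ and $A\ne I$, then $|Ax-x|$ is unbounded, so $\mathrm O(n)$ embeds in $\mathcal{QI}(\mathbb R^n)$. The diagonal matrices with entries $\pm1$ then give a copy of $\mathbb Z_2^n$. In the paper by Oorna Mitra and Parameswaran Sankaran, "Embedding certain diffeomorphism groups into the quasi-isometry groups of Euclidean spaces", arXiv:1809.00816 (2018), one finds this question: does $\mathcal{QI}(\mathbb R^n)$ contain a group isomorphic to $\mathbb Z_2^k$ for some $k>n$?

**The answer is no:** for every $n\ge1$ and every $k>n$, $\mathcal{QI}(\mathbb R^n)$ contains no subgroup isomorphic to $\mathbb Z_2^k$. We prove more. Write $\mathrm{Bilip}(\mathbb R^n)$ for the group of bi-Lipschitz homeomorphisms, and $\mathrm{Bilip}(\mathbb R^n,0)$ for those fixing $0$.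

**Theorem A.** For a finite group $G$ the following are equivalent:
(i) $G$ embeds in $\mathcal{QI}(\mathbb R^n)$;
(ii) $G$ embeds in $\mathrm{Bilip}(\mathbb R^n)$;
(iii) $G$ embeds in $\mathrm{Bilip}(\mathbb R^n,0)$.
Moreover, if $[f]\ne1$ has finite order in $\mathcal{QI}(\mathbb R^n)$, then $\liminf_{R\to\infty}\frac1R\sup_{|x|\le R}|f(x)-x|>0$. In particular, the subgroup of classes with sublinear displacement is torsion-free.

**Theorem B.** $\mathbb Z_2^k$ embeds in $\mathcal{QI}(\mathbb R^n)$ if and only if $k\le n$. For an odd prime $p$, $\mathbb Z_p^k$ embeds in $\mathcal{QI}(\mathbb R^n)$ if and only if $k\le\lfloor n/2\rfloor$.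

**Theorem C.** Let $N$ be a simply connected nilpotent Lie group of dimension $n$ with a left-invariant Riemannian metric. Every finite subgroup of $\mathcal{QI}(N)$ acts effectively on $\mathbb R^n$ by homeomorphisms. Hence $\mathbb Z_2^k\le\mathcal{QI}(N)$ implies $k\le n$, and $\mathbb Z_p^k\le\mathcal{QI}(N)$ with $p$ odd implies $k\le\lfloor n/2\rfloor$.

Three published theorems are used as given.

**Newman** (Newman 1931; Bredon, *Introduction to Compact Transformation Groups*, III.9). (N1) A finite-order homeomorphism of a connected manifold that is the identity on a nonempty open set is the identity. (N2, used only for Theorem C) For a connected metrized manifold $M$ there is $\varepsilon>0$ such that every nontrivial effective finite group action on $M$ has an orbit of diameter $\ge\varepsilon$.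

**Smith** (Bredon, III.5.1). If a finite $p$-group $G$ acts on a compact finite-dimensional metrizable space $X$ with the mod $p$ Čech cohomology of $S^m$, then $X^G$ has the mod $p$ Čech cohomology of $S^r$ for some $-1\le r\le m$. (Here $S^{-1}=\emptyset$.)

**Pansu** (*Ergodic Theory Dynam. Systems* 3 (1983)), used only for Theorem C and stated in Section 12.

## 3. The line, by hand

For $n=1$ the order of $\mathbb R$ settles the question directly. Let $f$ be a quasi-isometry of $\mathbb R$ with constants $\lambda,C$. Put $J=\lambda+C$, so points at distance $\le1$ have images at distance $\le J$.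

*Ends.* Since $|f(t)|\to\infty$ as $|t|\to\infty$, there is $t_0$ with $|f(t)|>J$ for $t\ge t_0$. Two points of $[t_0,\infty)$ at distance $\le 1$ cannot have images of opposite sign. So $f$ has constant sign on $[t_0,\infty)$ and has a limit $f(+\infty)\in\{\pm\infty\}$. Similarly there is a limit $f(-\infty)\in\{\pm\infty\}$.

*Coarse monotonicity.* Suppose $f(+\infty)=+\infty$ and put $C'=\lambda^2(J+C)+C$. Then $x<y$ implies $f(x)\le f(y)+C'$. To see this, assume $f(y)<f(x)$ and let $k\ge1$ be the first integer with $f(y+k)\ge f(x)$. With $t=y+k$ we have $0\le f(t)-f(x)\le J$, so $t-x\le\lambda(J+C)$. As $x<y<t$, also $y-x\le\lambda(J+C)$, and so $f(x)-f(y)\le\lambda^2(J+C)+C=C'$.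

*Order two.* Suppose in addition $|f(f(x))-x|\le C$ for all $x$ (enlarge $C$ first if necessary). If $f(x)=x+d$ with $d>0$, then
$$x+C\ge f(f(x))\ge f(x)-C'=x+d-C',$$
so $d\le C+C'$. If $f(x)=x-d$ with $d>0$, then $x-C\le f(f(x))\le f(x)+C'=x-d+C'$, so again $d\le C+C'$. Thus $[f]=1$.

*Conclusion.* Let $G\le\mathcal{QI}(\mathbb R)$ have exponent $2$ and let $g,h\ne1$ in $G$ have representatives $f_g,f_h$. By the previous paragraph $f_g(+\infty)=f_h(+\infty)=-\infty$. Since $f_gf_g$ is close to the identity, $f_g(f_g(t))\to+\infty$ as $t\to+\infty$, while $f_g(t)\to-\infty$. So $f_g(-\infty)=+\infty$. Hence $f_g(f_h(t))\to+\infty$ as $t\to+\infty$. The class $gh$ satisfies $(gh)^2=1$ and preserves the end $+\infty$, so $gh=1$ and $g=h$. Therefore $|G|\le2$: there is no $\mathbb Z_2^2$ in $\mathcal{QI}(\mathbb R)$.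

All of this leaned on the order of $\mathbb R$. In dimension $n\ge2$ we use the rescalings of Section 1.

## 4. Limits of rescalings along a finite group

Let $G\le\mathcal{QI}(\mathbb R^n)$ be a finite subgroup. Choose representatives $f_g$ with $f_1=\mathrm{id}$. As $f_gf_h$ represents $gh$ and $G$ is finite, there are common constants $\lambda\ge1$, $C\ge0$ such that for all $g,h\in G$ and $x,y\in\mathbb R^n$
$$\tfrac1\lambda|x-y|-C\le|f_g(x)-f_g(y)|\le\lambda|x-y|+C,\qquad|f_gf_h(x)-f_{gh}(x)|\le C. \tag{1}$$
Put $D_g(x)=|f_g(x)-x|$. Then $g\ne1$ if and only if $D_g$ is unbounded.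

**Lemma 1.** Let $x_i\in\mathbb R^n$ and $r_i\to\infty$ satisfy $\sup_iD_g(x_i)/r_i<\infty$ for all $g\in G$. After passing to a subsequence, the maps $f_g^{(i)}(y)=\frac1{r_i}\bigl(f_g(x_i+r_iy)-x_i\bigr)$ converge uniformly on compact sets, for all $g$, to maps $\varphi_g$. The assignment $g\mapsto\varphi_g$ is a homomorphism $G\to\mathrm{Bilip}(\mathbb R^n)$.

**Step 1: a limit on a dense set.** By (1),
$$\tfrac1\lambda|y-z|-\tfrac C{r_i}\le|f_g^{(i)}(y)-f_g^{(i)}(z)|\le\lambda|y-z|+\tfrac C{r_i}. \tag{2}$$
Also $|f_g^{(i)}(0)|=D_g(x_i)/r_i$ is bounded in $i$. So $f_g^{(i)}(y)$ is bounded in $i$ for each $y$. As $G$ is finite and $\mathbb Q^n$ is countable, a diagonal argument gives a subsequence along which $f_g^{(i)}(y)$ converges for all $g\in G$, $y\in\mathbb Q^n$. By (2) the limit satisfies $\frac1\lambda|y-z|\le|\varphi_g(y)-\varphi_g(z)|\le\lambda|y-z|$ on $\mathbb Q^n$. Being Lipschitz, it extends uniquely to $\mathbb R^n$, with the same inequalities.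

**Step 2: uniform convergence on compact sets.** Pointwise convergence on $\mathbb Q^n$ is not enough to pass to the limit in compositions. Let $K$ be compact and $\delta>0$, and take a finite $S\subset\mathbb Q^n$ such that every point of $K$ is within $\delta$ of $S$. If $y\in K$, $s\in S$ and $|y-s|\le\delta$, then
$$|f_g^{(i)}(y)-\varphi_g(y)|\le\bigl(\lambda\delta+\tfrac C{r_i}\bigr)+|f_g^{(i)}(s)-\varphi_g(s)|+\lambda\delta .$$
The middle term tends to $0$ uniformly over the finite set $S$. So the limsup of the supremum over $K$ of the left side is at most $2\lambda\delta$, and $\delta$ was arbitrary.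

**Step 3: the limits form a group action.** Rescaling respects composition, so (1) gives $|f_g^{(i)}f_h^{(i)}(y)-f_{gh}^{(i)}(y)|\le C/r_i\to0$. For fixed $y$ the points $f_h^{(i)}(y)$ converge to $\varphi_h(y)$ and stay in a compact set, on which $f_g^{(i)}\to\varphi_g$ uniformly; and $\varphi_g$ is continuous. So $f_g^{(i)}f_h^{(i)}(y)\to\varphi_g\varphi_h(y)$, and $\varphi_g\varphi_h=\varphi_{gh}$. Since $\varphi_1=\mathrm{id}$, each $\varphi_g$ is a bijection with inverse $\varphi_{g^{-1}}$, and is bi-Lipschitz. $\square$

## 5. A class that disappears when rescaled at the origin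

The first thing to try is $x_i=0$, $r_i=i$. The hypothesis of Lemma 1 holds, since $D_g(0)/i\to0$, and we get an action of $G$ on $\mathbb R^n$. The trouble is injectivity: $\varphi_g$ might be the identity for some $g\ne1$.

Here is how a nontrivial class gets lost. On $\mathbb R$ let $f(x)=x+\sqrt{|x|}$. From
$$\bigl|\sqrt{|x|}-\sqrt{|y|}\bigr|\le\sqrt{|x-y|}\le\tfrac12|x-y|+\tfrac12$$
we get $\frac12|x-y|-\frac12\le|f(x)-f(y)|\le\frac32|x-y|+\frac12$. The map $f$ is continuous with limits $\pm\infty$ at $\pm\infty$, hence onto. So $f$ is a quasi-isometry. Its displacement $\sqrt{|x|}$ is unbounded, so $[f]\ne1$. Yet $\frac1rf(ry)=y+\sqrt{|y|}/\sqrt r\to y$. Rescaling at the origin sees only displacement that is linear in $|x|$.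

So the argument stops exactly here: we need to know that a nontrivial class of *finite order* has linear displacement. The center and the scale can help. For the same $f$, take $x_i=i^4$ and $r_i=f(x_i)-x_i=i^2$. The rescaled map is $y+\sqrt{|i^4+i^2y|}/i^2\to y+1$, a translation. The class is visible again, and in this example the limit has bounded displacement.

This suggests a plan. Suppose $g\ne1$ has finite order and displacement that is not linear. Find centers $y_i$ such that $D_g$ is not much larger than $D_g(y_i)$ on a ball of radius much larger than $D_g(y_i)$. Rescale at $y_i$ by $D_g(y_i)$. The limit moves $0$ by exactly $1$, has bounded displacement, and has finite order. Such a map should not exist, and that is what we prove first.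

## 6. Finite order and bounded displacement

**Lemma 2.** A finite-order homeomorphism $\varphi$ of $\mathbb R^n$ with $\sup_x|\varphi(x)-x|<\infty$ is the identity.

*Proof.* We squeeze $\mathbb R^n$ into a ball so that $\varphi$ becomes the identity near the boundary, extend by the identity, and use (N1).

Let $\theta(x)=x/(1+|x|)$, a homeomorphism of $\mathbb R^n$ onto the open unit ball $B$. Writing
$$\theta(x)-\theta(y)=\frac{x-y}{1+|x|}+y\,\frac{|y|-|x|}{(1+|x|)(1+|y|)},$$
we get $|\theta(x)-\theta(y)|\le 2|x-y|/(1+|x|)$. If $b$ bounds the displacement of $\varphi$, then $|\theta(\varphi(x))-\theta(x)|\le2b/(1+|x|)\to0$ as $|x|\to\infty$. The map $\varphi^{-1}$ has the same displacement bound, so the same holds for it.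

Let $\psi$ equal $\theta\varphi\theta^{-1}$ on $B$ and the identity on $\mathbb R^n\setminus B$. It is a bijection. The only question about continuity is at points $z$ with $|z|=1$, for sequences $z_j\in B$ with $z_j\to z$. Then $|\theta^{-1}(z_j)|\to\infty$, so $\psi(z_j)-z_j\to0$ and $\psi(z_j)\to z=\psi(z)$. The same argument shows that $\psi^{-1}$ is continuous. So $\psi$ is a homeomorphism of $\mathbb R^n$ of finite order, and it is the identity on the nonempty open set $\{|x|>1\}$. By (N1), $\psi=\mathrm{id}$, hence $\varphi=\mathrm{id}$. $\square$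

Finite order is needed: translations have bounded displacement.

## 7. Finite order forces linear displacement

**Lemma 3.** If $1\ne g\in G$, then $\liminf_{R\to\infty}\frac1R\sup_{|x|\le R}D_g(x)>0$.

*Proof.* Suppose not. Then there are $R_j\to\infty$ and $\varepsilon_j\to0$ with
$$D_g(x)\le\varepsilon_jR_j\quad\text{whenever }|x|\le R_j. \tag{3}$$
Write $D=D_g$; it is unbounded as $g\ne1$.

**Step 1: find good centers.** We claim that for all $K\ge1$ and $T>0$ there is $y$ with
$$D(y)>T\qquad\text{and}\qquad D\le2D(y)\ \text{ on the closed ball }B(y,KD(y)).$$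

Pick $p_0$ with $D(p_0)>T$. Inductively, given $p_j$ with $D(p_j)>T$: if $y=p_j$ works, stop. Otherwise there is $p_{j+1}\in B(p_j,KD(p_j))$ with $D(p_{j+1})>2D(p_j)$, and in particular $D(p_{j+1})>T$. Suppose the process never stops. Then $D(p_j)\ge2^jD(p_0)\to\infty$. By (3) we may choose $i$ such that $R=R_i$ and $\varepsilon=\varepsilon_i$ satisfy $R>0$, $R\ge2|p_0|$ and $\varepsilon<\frac1{4K}$. Since $D\le\varepsilon R$ on $\{|x|\le R\}$ while $D(p_j)\to\infty$, some $p_j$ has $|p_j|>R$. Let $j$ be the first such index. As $|p_0|\le R/2<R$, we have $j\ge1$. The numbers $D(p_l)$ at least double at each step, so $\sum_{l<j}D(p_l)\le2D(p_{j-1})$. Also $|p_{j-1}|\le R$, so $D(p_{j-1})\le\varepsilon R$. Therefore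
$$\tfrac R2\le|p_j|-|p_0|\le|p_j-p_0|\le K\sum_{l<j}D(p_l)\le2KD(p_{j-1})\le2K\varepsilon R<\tfrac R2,$$
a contradiction.

**Step 2: all powers of $g$ move the centers by a comparable amount.** To apply Lemma 1 to $\langle g\rangle$ at the new centers we must bound $D_h$ there for every $h\in\langle g\rangle$. By (1),
$$D_{g^{j+1}}(x)\le C+|f_gf_{g^j}(x)-f_g(x)|+D_g(x)\le2C+\lambda D_{g^j}(x)+D_g(x).$$
By induction over the finitely many powers of $g$, there is a constant $A$ with $D_h\le A(D_g+1)$ for all $h\in\langle g\rangle$.

**Step 3: rescale and contradict Lemma 2.** Apply Step 1 with $K=T=i$ for $i=1,2,\dots$. We get $y_i$ with $r_i:=D(y_i)>i$ and $D\le2r_i$ on $B(y_i,ir_i)$. By Step 2, $D_h(y_i)/r_i\le A(r_i+1)/r_i$ is bounded for each $h\in\langle g\rangle$. So Lemma 1 applies to $\langle g\rangle$ with $x_i=y_i$. Let $\varphi=\varphi_g$ be the limit. It has finite order, because $h\mapsto\varphi_h$ is a homomorphism on a finite group. Moreover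
$$|\varphi(0)|=\lim\frac{|f_g(y_i)-y_i|}{r_i}=1,\qquad|\varphi(y)-y|=\lim\frac{D(y_i+r_iy)}{r_i}\le2,$$
the last bound because $y_i+r_iy\in B(y_i,ir_i)$ as soon as $i\ge|y|$. (Limits are along the subsequence of Lemma 1.) So $\varphi$ is not the identity, has finite order and bounded displacement. This contradicts Lemma 2. $\square$

## 8. Proof of Theorem A

**The displacement statement.** Let $[f]\ne1$ have finite order. Apply Lemma 3 with $G=\langle[f]\rangle$ and $g=[f]$. Changing the representative by a bounded amount $b$ changes $\frac1R\sup_{|x|\le R}|f(x)-x|$ by at most $b/R$, so the liminf depends only on the class.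

A class has sublinear displacement if $|f(x)-x|/|x|\to0$ as $|x|\to\infty$; this does not depend on the representative. These classes form a subgroup. For a product,
$$|f(g(x))-x|\le|f(g(x))-g(x)|+|g(x)-x|,$$
which is sublinear since $|g(x)|\to\infty$ with $|g(x)|\le2|x|$ for large $|x|$. If $\bar f$ represents $[f]^{-1}$, then $|\bar f(x)-x|$ is at most $|f(\bar f(x))-\bar f(x)|$ plus a constant. This is sublinear because $|\bar f(x)|\to\infty$ and $|\bar f(x)|$ grows at most linearly. Finally, $D(x)=|f(x)-x|$ is bounded on bounded sets. So if it is sublinear, then for each $\varepsilon>0$ there is a constant $M$ with $\sup_{|x|\le R}D\le\max(M,\varepsilon R)$, and the liminf in question is $0$. By the first statement such a class, if of finite order, is trivial. The subgroup is torsion-free.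

**(i)⇒(iii).** The purpose is to show that the naive rescaling at $0$ is injective after all. Apply Lemma 1 with $x_i=0$, $r_i=i$. We get a homomorphism $\varphi:G\to\mathrm{Bilip}(\mathbb R^n)$ with $\varphi_g(0)=\lim f_g(0)/r_i=0$. For $g\ne1$, uniform convergence on the unit ball gives, along the subsequence,
$$\sup_{|y|\le1}|\varphi_g(y)-y|=\lim_i\sup_{|y|\le1}|f_g^{(i)}(y)-y|=\lim_i\frac1{r_i}\sup_{|x|\le r_i}D_g(x)>0,$$
where the last inequality is Lemma 3. So $\varphi$ is injective.

**(iii)⇒(ii)** is immediate, since $\mathrm{Bilip}(\mathbb R^n,0)\subset\mathrm{Bilip}(\mathbb R^n)$.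

**(ii)⇒(i).** A bi-Lipschitz homeomorphism is a quasi-isometry, so there is a homomorphism $G\to\mathcal{QI}(\mathbb R^n)$. An element of its kernel is a homeomorphism of finite order and bounded displacement, hence the identity by Lemma 2. $\square$

## 9. Differentiating at the fixed point, and why it fails

It remains to bound the rank of an elementary abelian group acting effectively on $\mathbb R^n$. Theorem A even gives an action fixing $0$, so one wants to differentiate there.

If the action of $G=\mathbb Z_2^k$ were by $C^1$ diffeomorphisms fixing $0$, this would work. Let $A_g$ be the derivative of $\varphi_g$ at $0$ and put $T=\frac1{|G|}\sum_gA_g^{-1}\varphi_g$. Then $T$ has derivative $I$ at $0$, and $T\varphi_h=A_hT$ (substitute $g'=gh$ in the sum). If $A_h=I$, then $T\varphi_h=T$; since $T$ is injective near $0$, $\varphi_h=\mathrm{id}$ near $0$, and (N1) gives $h=1$. So $g\mapsto A_g$ is injective. Commuting linear involutions are simultaneously diagonalizable with eigenvalues $\pm1$, so $2^k\le2^n$.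

But our maps are only bi-Lipschitz. On $\mathbb R$ let
$$\varphi(x)=-2x\ \ (x\ge0),\qquad\varphi(x)=-x/2\ \ (x<0).$$
This is a bi-Lipschitz involution fixing $0$, and it is not differentiable there. It also satisfies $\frac1r\varphi(ry)=\varphi(y)$ for all $r>0$, so further rescaling at $0$ does not improve it. The derivative has to be replaced by something topological. In the linear case $\{\pm1\}^n$ acting on $\mathbb R^n$, the derivative is determined by the $n$ coordinate characters. Their product is an Euler class in the cohomology of $BG$, and Euler classes make sense for topological actions.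

## 10. Borel cohomology and Euler classes

**Conventions.** Fix a prime $p$; let $c=1$ if $p=2$ and $c=2$ if $p$ is odd. Let $G=\mathbb Z_p^k$. Cohomology is Čech (Alexander–Spanier) with $\mathbb F_p$ coefficients. All spaces are compact metrizable finite-dimensional $G$-spaces, and subspaces in pairs are closed and $G$-invariant. Fixed sets may be wild closed sets, which is why Čech theory is used. Recall its properties for compact metrizable pairs: long exact sequences; *excision* $H^*(A\cup B,A)\cong H^*(B,A\cap B)$ for closed $A,B$; *continuity*, meaning that the cohomology of a decreasing intersection of compact pairs is the direct limit of their cohomologies; cup products $H^*(Z,A)\otimes H^*(Z,B)\to H^*(Z,A\cup B)$; and agreement with singular cohomology on CW complexes and manifolds.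

**Borel cohomology.** Let $E_M$ be a compact, $M$-connected free $G$-complex, for example the join of $M+2$ copies of $G$, with $E_M\subset E_{M+1}$. Define $H^d_G(X,A)=H^d(E_M\times_GX,E_M\times_GA)$ for $M\ge d$; it does not depend on such $M$. It is a module over $H(G)=H^*(BG)=H_G^*(\mathrm{pt})$ by pulling back along $E_M\times_GX\to E_M/G$. It has the formal properties just listed. For instance $E_M\times_G(G/K)=E_M/K$, so
$$H_G^*(G/K)=H(K), \tag{4}$$
and $H(G)\to H_G^*(G/K)$ is the restriction $H(G)\to H(K)$.

**Linear forms.** Let $V^*=\mathrm{Hom}(G,\mathbb F_p)=H^1(BG)$. For $\ell\in V^*$ put $c_\ell=\ell\in H^1(BG)$ if $p=2$ and $c_\ell=\beta\ell\in H^2(BG)$, its Bockstein, if $p$ is odd. Recall that $H(G)$ is the polynomial ring on a basis of $V^*$ if $p=2$, and is the exterior algebra on a basis $\ell_j$ of $V^*$ tensored with the polynomial ring on the $\beta\ell_j$ if $p$ is odd. So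
$$P_G=H(G)/\mathrm{nil}=\mathrm{Sym}(V^*),$$
a polynomial ring with $V^*$ in degree $c$, in which $c_\ell$ becomes the linear form $\ell$. Write $\bar a\in P_G$ for the image of $a\in H(G)$. A subgroup $K\le G$ gives a restriction $P_G\to P_K$ sending $\ell$ to $\ell|_K$. Let $S\subset H(G)$ be the multiplicative set generated by all $c_\ell$ with $\ell\ne0$. Its elements are central, and their images in $P_G$ are nonzero, since $P_G$ is a domain.

**Lemma 4** (the core of the localization theorem of Borel and Quillen). Let $X^G\neq\emptyset$. Every element of $H_G^*(X,X^G)$ is killed by some $s\in S$.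

*Proof.* Away from the fixed set every orbit is annihilated by some $c_\ell$; we use compactness to multiply finitely many of them.

**Step 1: move off the fixed set.** Let $\alpha\in H_G^d(X,X^G)$. Fix a $G$-invariant metric. The closed $G$-neighborhoods $\{x:d(x,X^G)\le\varepsilon\}$ shrink to $X^G$ as $\varepsilon\to 0$. By continuity (tautness), $\alpha$ comes from some $\alpha'\in H_G^d(X,W)$ with $W$ a closed $G$-neighborhood of $X^G$. Put $Z=X\setminus\operatorname{int}W$ and $Z'=Z\cap W$. By excision $H_G^*(X,W)\cong H_G^*(Z,Z')$, an isomorphism of $H(G)$-modules. The set $Z$ is compact, $G$-invariant, and has no $G$-fixed point. If $Z=\emptyset$ then $\alpha'=0$ and $s=1$ works.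

**Step 2: annihilate locally.** Let $z\in Z$ have stabilizer $K\ne G$. A small closed ball $B$ around $z$ in $Z$, for the invariant metric, is $K$-invariant, and its translates $gB$ are disjoint for distinct cosets $gK$. So $GB$ is a closed $G$-neighborhood of $z$ in $Z$, and $gB\mapsto gK$ is a $G$-map $GB\to G/K$. As $K$ is a proper subgroup of an elementary abelian group, there is $0\ne\ell\in V^*$ with $\ell|_K=0$. By (4), $c_\ell$ becomes $c_{\ell|_K}=0$ in $H_G^*(G/K)$, hence $c_\ell$ becomes $0$ in $H_G^*(GB)$.

**Step 3: multiply.** Finitely many such neighborhoods $B_1,\dots,B_t$ (each of the form $GB$), with forms $\ell_1,\dots,\ell_t$, cover $Z$. Since $c_{\ell_j}$ vanishes in $H_G^*(B_j)$, its image in $H_G^*(Z)$ lifts to $H_G^*(Z,B_j)$. The product of the lifts lies in $H_G^*(Z,B_1\cup\dots\cup B_t)=H_G^*(Z,Z)=0$. So $s=\prod_jc_{\ell_j}\in S$ becomes $0$ in $H_G^*(Z)$. The module $H_G^*(Z,Z')$ is a module over $H_G^*(Z)$, so $s$ kills it. Hence $s\alpha'=0$ and $s\alpha=0$. $\square$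

**Generators.** Let $X$ have the cohomology of $S^m$ and let $x_0\in X^G$. Then $H^*(X,x_0)=\mathbb F_p$, concentrated in degree $m$. The $p$-group $G$ acts trivially on it, because $|\mathbb F_p^\times|=p-1$ is prime to $p$. The bundle pair $(E_M\times_GX,E_M\times_Gx_0)\to E_M/G$ has a Serre spectral sequence of $H(G)$-modules, which in the limit reads
$$E_2^{a,b}=H^a(BG;H^b(X,x_0))\Rightarrow H_G^{a+b}(X,x_0).$$
Only the row $b=m$ is nonzero, so there are no differentials and no extension problems. Therefore $H_G^*(X,x_0)$ is a free $H(G)$-module on one generator $u_X$ of degree $m$, and restriction to the fiber is an isomorphism $H_G^m(X,x_0)\to H^m(X,x_0)$. So $u_X$ is unique up to $\mathbb F_p^\times$. If $L\le G$, the restriction of $u_X$ to $H_L^m(X,x_0)$ still restricts to a generator of $H^m(X,x_0)$. So it is a generator of the free $H(L)$-module $H_L^*(X,x_0)$.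

**Definition (Euler class).** Let $x_0\in Y\subset X$ be closed and $G$-invariant, with $X$ and $Y$ having the cohomology of $S^m$ and $S^s$. Define $e_G(X,Y)\in H^{m-s}(BG)$ by
$$u_X|_Y=e_G(X,Y)\,u_Y .$$

It is defined up to $\mathbb F_p^\times$, and up to such scalars the following hold.

(a) If $Z\subset Y\subset X$, then $e_G(X,Z)=e_G(X,Y)\,e_G(Y,Z)$. Indeed $u_X|_Z=(e_G(X,Y)u_Y)|_Z=e_G(X,Y)e_G(Y,Z)u_Z$.

(b) If $L\le G$, then $\mathrm{res}^G_Le_G(X,Y)=e_L(X,Y)$. This holds because $u_X$ and $u_Y$ restrict to generators for $L$.

(c) The image $\bar e_G(X,X^G)\in P_G$ is a nonzero scalar times a product of nonzero linear forms.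

*Proof of (c).* By Smith's theorem $Y=X^G\ni x_0$ has the cohomology of a sphere, so the class is defined; write $e=e_G(X,Y)$. Let $\delta:H_G^*(Y,x_0)\to H_G^{*+1}(X,Y)$ be the connecting map of the triple $(X,Y,x_0)$; it is $H(G)$-linear up to sign. By Lemma 4 some $s\in S$ kills $\delta(u_Y)$. So $\delta(su_Y)=0$, and $su_Y$ is the restriction of some $w\in H_G^*(X,x_0)$. Write $w=hu_X$ with $h\in H(G)$. Restricting to $Y$ gives $su_Y=he\,u_Y$, hence $he=s$ as $u_Y$ is a free generator. In the domain $P_G$ this reads $\bar h\bar e=\bar s$, and $\bar s$ is a product of nonzero linear forms. So $\bar e\ne0$. Linear forms are irreducible, and unique factorization gives the claim. $\square$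

**Example.** Let $G=\{\pm1\}^n$ act on $\mathbb R^n$ by sign changes, $p=2$, with coordinate characters $\ell_1,\dots,\ell_n$. Let $X_j=\mathbb R^j\cup\{\infty\}$ be the sphere of the first $j$ coordinates and let $x_0=\infty$. Then $X_n^G=\{0,\infty\}=X_0$. By (a), $e_G(X_n,X_0)=\prod_je_G(X_j,X_{j-1})$, and by (c) all factors are nonzero elements of $H^1(BG)=V^*$. On $L=\ker\ell_j$ the $j$th coordinate is fixed, so the inclusion $X_{j-1}\subset X_j$ can be pushed $L$-equivariantly, rel $\infty$, to the constant map $\infty$ by $(y,0)\mapsto(y,t)$, $t\to\infty$. So $e_L(X_j,X_{j-1})=0$, and by (b) the form $e_G(X_j,X_{j-1})$ vanishes on $\ker\ell_j$; it must be $\ell_j$. Thus $e_G(X_n,X_0)=\ell_1\cdots\ell_n$: the Euler class recovers the characters.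

## 11. The rank bound on $\mathbb R^n$ and Theorem B

**Proposition 5.** Let $p$ be a prime, $c=1$ if $p=2$ and $c=2$ if $p$ is odd. If $G=\mathbb Z_p^k$ acts effectively on $\mathbb R^n$ by homeomorphisms, $n\ge1$, then $k\le n/c$.

*Proof.* The degree of the Euler class allows at most $n/c$ linear factors; effectiveness forces these factors to span $V^*$, which has dimension $k$.

**Step 1: factor the Euler class.** Extend the action to $X=S^n=\mathbb R^n\cup\{\infty\}$ and let $x_0=\infty$, a fixed point. By Smith's theorem, for each $L\le G$ the set $X^L\ni\infty$ has the cohomology of a sphere of dimension $\ge0$. Let $r\ge0$ be the dimension for $L=G$. By (c),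
$$\bar e_G(X,X^G)=a\prod_{i=1}^q\ell_i^{m_i},\qquad a\in\mathbb F_p^\times,\ m_i\ge1, \tag{5}$$
with nonzero, pairwise non-proportional $\ell_i\in V^*$. The left side has degree $n-r$ and each $\ell_i$ has degree $c$, so
$$c\sum_im_i=n-r. \tag{6}$$

**Step 2: the common kernel fixes a cohomology $n$-sphere.** Let $C=\bigcap_i\ker\ell_i\le G$ (so $C=G$ if $q=0$), and let $Y=X^C$. It is closed, contains $X^G$, and is $G$-invariant because $G$ is abelian. It has the cohomology of $S^s$ for some $s\ge 0$. By (a), $\bar e_G(X,Y)$ divides (5), so it is a nonzero scalar times a product of some of the $\ell_i$, possibly with repetition, of total degree $n-s$. By (b), its restriction to $P_C$ is $\bar e_C(X,X^C)$ up to a nonzero scalar, and this is nonzero by (c) applied to the group $C$. But every $\ell_i$ restricts to $0$ on $C$. So the product is empty and $s=n$.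

**Step 3: then $C$ acts trivially.** Since $n\ge1$, Step 2 gives $H^n(X^C)\ne0$. A proper closed subset $A\subsetneq S^n$ misses a point, so it is a compact subset of a copy of $\mathbb R^n$. Then $H^n(A)=\varinjlim H^n(U)$ over its open neighborhoods $U\subset\mathbb R^n$. Each component of such a $U$ is a noncompact connected $n$-manifold, so $H^n(U)=0$. Hence $H^n(A)=0$. Therefore $X^C=S^n$, and $C=1$ because the action is effective.

**Step 4: count.** The forms $\ell_1,\dots,\ell_q$ have trivial common kernel in $G$, so they span $V^*$. With (6),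
$$k=\dim V^*\le q\le\sum_im_i=\frac{n-r}c\le\frac nc.\qquad\square$$

**Proof of Theorem B.** If $\mathbb Z_p^k$ embeds in $\mathcal{QI}(\mathbb R^n)$, then by Theorem A it embeds in $\mathrm{Bilip}(\mathbb R^n)$, so it acts effectively on $\mathbb R^n$. Proposition 5 gives $k\le n$ if $p=2$ and $k\le\lfloor n/2\rfloor$ if $p$ is odd. Conversely, $\mathrm O(n)$ embeds in $\mathcal{QI}(\mathbb R^n)$ (Section 2). It contains $\{\pm1\}^n\cong\mathbb Z_2^n$, and via $\mathrm{SO}(2)^{\lfloor n/2\rfloor}$ it contains $\mathbb Z_p^{\lfloor n/2\rfloor}$. Subgroups of these give all smaller $k$. $\square$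

In particular, for positive integers $k>n$, $\mathcal{QI}(\mathbb R^n)$ contains no subgroup isomorphic to $\mathbb Z_2^k$.

## 12. Nilpotent groups: proof of Theorem C

Let $N$ be as in Theorem C, with identity $o$ and distance $d$. If $n=0$ everything is trivial, so let $n\ge1$. There is no scalar multiplication on $N$, so instead of rescaling the maps we rescale the metric.

**Pansu's theorem.** As $r\to\infty$, the pointed spaces $(N,\frac1rd,o)$ converge in the pointed Gromov–Hausdorff sense to a Carnot group $(N_\infty,d_\infty)$. It is homeomorphic to $\mathbb R^n$, proper (closed balls are compact), homogeneous, and has dilations $\delta_t$, $t>0$, which are homeomorphisms with $d_\infty(\delta_tx,\delta_ty)=t\,d_\infty(x,y)$.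

For orientation: on the Heisenberg group, $\mathbb R^3$ with product $(x,y,z)(x',y',z')=\bigl(x+x',y+y',z+z'+\frac12(xy'-yx')\bigr)$, the maps $\delta_t(x,y,z)=(tx,ty,t^2z)$ are group automorphisms. They are the dilations in this case.

**Ultralimits.** Fix a nonprincipal ultrafilter $\omega$ on the positive integers. For pointed metric spaces $(X_i,d_i,x_i)$, take all sequences $(y_i)$ with $y_i\in X_i$ and $d_i(y_i,x_i)$ bounded, and identify $(y_i)$ with $(z_i)$ if $\lim_\omega d_i(y_i,z_i)=0$. The set of classes $[y_i]$ with distance $\lim_\omega d_i(y_i,z_i)$ is the *ultralimit*. For example, the ultralimit of $(\mathbb R^n,\frac1i|\cdot|,0)$ is $\mathbb R^n$, by $[y_i]\mapsto\lim_\omega y_i/i$.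

**Step 1: every ultralimit we need is $N_\infty$.** Let $x_i\in N$ and $r_i\to\infty$. By left invariance $(N,\frac1{r_i}d,x_i)$ is isometric to $(N,\frac1{r_i}d,o)$ as a pointed space. So these spaces converge to $(N_\infty,d_\infty,o_\infty)$, where $o_\infty$ is the base point of the limit. Write $d_i=\frac1{r_i}d$. There are $\rho_i\to\infty$, $\eta_i\to0$ and maps $h_i$ from the $d_i$-ball of radius $\rho_i$ about $x_i$ to $N_\infty$, with $h_i(x_i)=o_\infty$, with $|d_\infty(h_i(a),h_i(b))-d_i(a,b)|\le\eta_i$, and such that every point of the ball of radius $\rho_i-\eta_i$ about $o_\infty$ is within $\eta_i$ of the image of $h_i$. Send $[y_i]$ to $\lim_\omega h_i(y_i)$, which exists because the $h_i(y_i)$ are defined for large $i$ and stay in a compact ball. This preserves distances, so it is well defined and injective. It is onto: given $q\in N_\infty$, choose for large $i$ a $y_i$ with $d_\infty(h_i(y_i),q)\le\eta_i$; then $d_i(y_i,x_i)\le d_\infty(q,o_\infty)+2\eta_i$ is bounded, and $[y_i]\mapsto q$. So the ultralimit is isometric to $N_\infty$.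

**Step 2: the replacement for Lemma 1.** Let $G\le\mathcal{QI}(N)$ be finite, choose representatives with $f_1=\mathrm{id}$ and constants as in (1), with $d$ in place of the Euclidean distance, and let $D_g(x)=d(f_g(x),x)$. Suppose $D_g(x_i)/r_i$ is bounded for each $g\in G$. For a sequence $(y_i)$ with $d(y_i,x_i)/r_i$ bounded,
$$\frac{d(f_g(y_i),x_i)}{r_i}\le\frac{\lambda d(y_i,x_i)+C+D_g(x_i)}{r_i}$$
is bounded. Dividing (1) by $r_i$ and taking $\lim_\omega$ shows that $\varphi_g:[y_i]\mapsto[f_g(y_i)]$ is well defined and $\lambda$-bi-Lipschitz onto its image. It also shows $\varphi_g\varphi_h=\varphi_{gh}$, since $d(f_gf_h(y_i),f_{gh}(y_i))/r_i\le C/r_i\to0$. As $\varphi_1=\mathrm{id}$, each $\varphi_g$ is a bi-Lipschitz homeomorphism of the ultralimit, and $G$ acts. No subsequence is needed.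

**Step 3: the replacement for Lemma 2.** The claim is that a finite-order homeomorphism $\varphi$ of $N_\infty$ with displacement at most $b$ is the identity. Suppose its order is $m>1$. Then $\psi_t=\delta_t\varphi\delta_t^{-1}$ also has order $m$, and
$$d_\infty(\psi_tx,x)=t\,d_\infty(\varphi\delta_t^{-1}x,\delta_t^{-1}x)\le tb .$$
So the orbits of $\langle\psi_t\rangle$ have diameter at most $mtb$, which tends to $0$ as $t\to0$. But $\langle\psi_t\rangle$ is a nontrivial effective finite group action on the connected metrized manifold $N_\infty\cong\mathbb R^n$. This contradicts (N2).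

**Step 4: the replacement for Lemma 3.** The claim is that for $1\ne g\in G$, $\liminf_{R\to\infty}\frac1R\sup_{d(x,o)\le R}D_g(x)>0$. Suppose not. Step 1 of the proof of Lemma 3 uses only the triangle inequality; read $d(x,o)$ for $|x|$ and $d(p_j,p_0)$ for $|p_j-p_0|$. It gives $y_i$ with $r_i:=D_g(y_i)>i$ and $D_g\le2r_i$ on the closed ball $B(y_i,ir_i)$. Step 2 there holds verbatim with distances $d$, so $D_h(y_i)/r_i$ is bounded for each $h\in\langle g\rangle$. Apply Step 2 above to $\langle g\rangle$ with $x_i=y_i$, and let $\varphi=\varphi_g$. It has finite order. It moves the base point $[y_i]$ by $\lim_\omega D_g(y_i)/r_i=1$. If $[z_i]$ is any point of the ultralimit, then $d(z_i,y_i)/r_i$ is bounded, so $z_i\in B(y_i,ir_i)$ for all large $i$, hence for $\omega$-almost all $i$, and the displacement of $[z_i]$ is $\lim_\omega D_g(z_i)/r_i\le2$. By Step 1 the ultralimit is isometric to $N_\infty$, so this contradicts Step 3.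

**Step 5: an effective action.** Take $x_i=o$ and $r_i=i$; the hypothesis of Step 2 holds because $D_g(o)/i\to0$. So $G$ acts on the ultralimit. Let $g\ne1$. By Step 4 there is $\varepsilon>0$ such that for all large $i$ there is $z_i$ with $d(z_i,o)\le r_i$ and $D_g(z_i)\ge\varepsilon r_i$ (for the remaining $i$ put $z_i=o$). Then $[z_i]$ is a point of the ultralimit, and $\varphi_g$ moves it by at least $\varepsilon$. Hence $G$ acts effectively by homeomorphisms on $N_\infty\cong\mathbb R^n$.

If $G=\mathbb Z_2^k$, Proposition 5 gives $k\le n$; if $G=\mathbb Z_p^k$ with $p$ odd, it gives $k\le\lfloor n/2\rfloor$. $\square$
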